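\title{Every $\pi$-group embeds into a simple $\pi$-group}

\begin{abstract}
Let $\pi$ be a nonempty set of primes. A $\pi$-group is a periodic group in which the orders of elements have all their prime divisors in $\pi$. We prove that every $\pi$-group embeds into a simple $\pi$-group, which for a nontrivial group can be generated by the group and one further element, and that a $\pi$-group embeds into a $2$-generator simple $\pi$-group if and only if it is countable. The set $\pi$ is arbitrary; in particular $\pi=\{2\}$ is allowed. The main tool is a theorem on groups acting acylindrically on hyperbolic spaces: if elliptic elements have finite order which is a $\pi$-number, and normalizers of finite subgroups act on them by automorphisms of such orders, then the group has a quotient which is a $\pi$-group and whose kernel is torsion-free. It is proved by iterated geometric small cancellation.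
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{periodic} if all its elements have finite order. Let $\pi$ be a nonempty set of primes. A \emph{$\pi$-number} is a positive integer all of whose prime divisors lie in $\pi$ (so $1$ is a $\pi$-number); an element or an automorphism has \emph{$\pi$-order} if its order is finite and is a $\pi$-number; a \emph{$\pi$-group} is a group in which every element has $\pi$-order. Olshanskii's theorem states that every periodic group embeds into a simple periodic group. This is the case in which $\pi$ is the set of all primes of the following question, which comes from the paper of Buturlakin, Klyachko and Osin \cite{BKO}.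

\medskip
\noindent\textbf{Question.} \emph{For which nonempty sets of primes $\pi$ does every $\pi$-group embed into a simple $\pi$-group?}
\medskip

The restriction on the primes changes the problem already for finite groups. Without it, a finite group embeds into a symmetric group and hence into a finite alternating group of degree at least $5$. With $\pi=\{p\}$, a nontrivial finite $p$-group has nontrivial center, so $\mathbb Z/p$ is the only finite simple $p$-group, and $\mathbb Z/p^2$ can only be embedded into an infinite one. One therefore has to construct infinite periodic groups while controlling the order of every element. In such a construction the prime $2$ looks special: two involutions $x,y$ both invert the product $xy$, so giving $xy$ a finite order creates a finite dihedral group and may identify finite subgroups that were unrelated before. One might guess that the answer depends on whether $2\in\pi$. It does not.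

\begin{theorem}\label{thm:simple}
Let $\pi$ be a nonempty set of primes. Every $\pi$-group embeds into a simple $\pi$-group. More precisely, every $\pi$-group $G\ne1$ embeds into a simple $\pi$-group generated by $G$ and one further element, hence of cardinality at most $\max(|G|,\aleph_0)$.
\end{theorem}

\begin{theorem}\label{thm:twogen}
Let $\pi$ be a nonempty set of primes. A $\pi$-group embeds into a $2$-generator simple $\pi$-group if and only if it is countable.
\end{theorem}

Both theorems follow from a statement about group actions. We write $|x-y|$ for the distance in a metric space; Gromov hyperbolicity is recalled in Section~\ref{sec:hyp}.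

\begin{definition}\label{def:star}
An action of a group $\Gamma$ on a geodesic metric space $X$ \emph{satisfies $(\star)$} if the following hold.
\begin{itemize}
\item[(a)] $X$ is Gromov hyperbolic, and the action is by isometries and \emph{acylindrical}: for every $\varepsilon\ge0$ there are $R$ and $M$ such that $|x-y|\ge R$ implies
\[
\#\{g\in\Gamma:\ |gx-x|\le\varepsilon,\ |gy-y|\le\varepsilon\}\le M .
\]
\item[(b)] Every \emph{elliptic} element of $\Gamma$, that is, every element $g$ such that $\langle g\rangle$ has bounded orbits, has $\pi$-order.
\item[(c)] For every finite subgroup $F\le\Gamma$ and every $h\in N_\Gamma(F)$, the automorphism of $F$ induced by $h$ has $\pi$-order.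
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:quotient}
If $(\Gamma,X)$ satisfies $(\star)$, then $\Gamma$ has a quotient $\Gamma/K$ which is a $\pi$-group and such that $K$ has no nontrivial element of finite order.
\end{theorem}

No countability is assumed in Theorems~\ref{thm:simple} and~\ref{thm:quotient}.

To prove Theorem~\ref{thm:simple} we start from the free product of $G$ with a finite cyclic $\pi$-group $\langle a\rangle$, which acts on a tree and satisfies $(\star)$. We impose long relations which force $a$ into the normal closure of every nontrivial element of $G$, and $G$ into the normal closure of $a$. The resulting group still satisfies $(\star)$, so Theorem~\ref{thm:quotient} turns it into a $\pi$-group $Q$. All kernels are torsion-free, so the periodic group $G$ survives, and the quotient of $Q$ by a maximal proper normal subgroup is the required simple group.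

Theorem~\ref{thm:quotient} is proved in countably many steps. At step $i$ we give $\pi$-order to all elements that move some point by at most $2i$, by killing a high power of a suitable element in each of the maximal virtually cyclic subgroups concerned. All these subgroups are treated at once, so no enumeration of $\Gamma$ is needed, and the exponent is chosen anew at each step, after the geometric constants of the current action are known. The geometric small cancellation theorem provides a hyperbolic space for the quotient. The main work is to show that the new action again satisfies $(\star)$.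

Section~\ref{sec:examples} explains condition (c) and the role of the prime $2$ on small examples. Sections~\ref{sec:hyp} and~\ref{sec:sc} collect the tools. Section~\ref{sec:inherit} shows that $(\star)$ passes to small cancellation quotients; this is used twice, in Section~\ref{sec:kill} for Theorem~\ref{thm:quotient} and in Section~\ref{sec:free} for Theorem~\ref{thm:simple}. Section~\ref{sec:two} proves Theorem~\ref{thm:twogen}.

\medskip
\noindent\textbf{Conventions.} The set $\pi$ is fixed. We fix a prime $q\in\pi$, \emph{with $q=2$ if $2\in\pi$}. The normal closure of a set $\mathcal W$ is $\langle\langle\mathcal W\rangle\rangle$. Since the letter $\pi$ is taken, the number $3.14\ldots$ is denoted by $\varpi$.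

\section{Three examples}\label{sec:examples}

Condition (c) cannot be dropped from Theorem~\ref{thm:quotient}, because it follows from the conclusion. Indeed, let $\Gamma/K$ be a $\pi$-group with $K$ torsion-free, let $F\le\Gamma$ be finite and let $h$ normalize $F$. Then $h^n\in K$ for some $\pi$-number $n$, and $[h^n,f]\in K\cap F=1$ for $f\in F$, so the order of the automorphism induced by $h$ divides $n$. In the examples $V=\{1,u,x,ux\}$ is the Klein four-group and $\psi$ is its automorphism $u\mapsto x\mapsto ux\mapsto u$ of order $3$.

\begin{example}\label{ex:klein}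
Let $\Gamma=V\rtimes\langle t\rangle$ with $t$ of infinite order acting by $\psi$, and let $\Gamma$ act on $\mathbb R$ with $V$ acting trivially and $t$ as the translation by $1$. At most $4(2\varepsilon+1)$ elements move a point by at most $\varepsilon$, and the elliptic elements are those of $V$. So (a) and (b) hold as soon as $2\in\pi$. If also $3\in\pi$, then $K=\langle t^3\rangle$ is central and torsion-free, and $\Gamma/K$ has order $12$. If $3\notin\pi$, then (c) fails and no $K$ exists. The exponent of $t$ has to be a multiple of the order of its action on the finite normal subgroup, and (c) says that such an exponent is available among $\pi$-numbers.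
\end{example}

\begin{example}\label{ex:dihedral}
Let $E=\langle x,t\mid x^2=1,\ xtx=t^{-1}\rangle$ be the infinite dihedral group. Its involutions are the elements $xt^j$. Since $t^i(xt^j)t^{-i}=xt^{j-2i}$ and $x(xt^j)x=xt^{-j}$, the involutions $xt^j$ and $xt^{j'}$ are conjugate if and only if $j\equiv j'\pmod 2$. In $E/\langle t^m\rangle$ the involutions $x$ and $xt^m$ become equal. If $m$ is even they were already conjugate in $E$; if $m$ is odd they were not.
\end{example}

The next example shows that such a new identification can destroy (c).

\begin{example}\label{ex:hnn}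
Let $\pi=\{2,5\}$ and let $\Gamma=\langle V,h\mid h(ux)h^{-1}=u\rangle$, an HNN extension of $V$. It acts on its Bass--Serre tree, which is regular of degree $4$, with vertex stabilizers conjugate to $V$ and edge stabilizers of order $2$. This action satisfies $(\star)$: the number of elements moving a vertex by at most $\varepsilon$ is at most four times the number of vertices in an $\varepsilon$-ball; elliptic elements and finite subgroups are conjugate into $V$; groups of order at most $2$ have no nontrivial automorphism; and $V$ fixes exactly one vertex, so $N_\Gamma(V)=V$ acts trivially on $V$.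

Put $x_1=huh^{-1}$ and $t=xx_1$. Both $x$ and $x_1$ commute with $u=h(ux)h^{-1}$, so $t$ does. By Britton's lemma $t$ has infinite order, since the word $(xhuh^{-1})^n$ contains no subword $hyh^{-1}$ with $y\in\langle ux\rangle$ and no subword $h^{-1}yh$ with $y\in\langle u\rangle$. Consider a quotient of $\Gamma$ in which $t^m=1$ with $m=2j+1$ odd, for instance $m=5$. As $xtx=t^{-1}$, we get $t^jxt^{-j}=xt^{-2j}=xt=x_1$ there. Hence $h'=t^{-j}h$ satisfies
\[
h'uh'^{-1}=t^{-j}x_1t^{j}=x,\qquad h'(ux)h'^{-1}=t^{-j}ut^{j}=u ,
\]
so $h'$ normalizes the image of $V$ and induces $\psi$ on it. If $V$ survives, the quotient is not a $\pi$-group. Thus in every quotient as in Theorem~\ref{thm:quotient} the element $t$ has even order, although $5$ is a $\pi$-number.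
\end{example}

So (c) must be carried through the induction, and for this the subgroup that we kill in a virtually cyclic group $E$ must not identify finite subgroups of $E$ that are not conjugate in $E$. This becomes hypothesis (I2) of Proposition~\ref{prop:inherit}, and it is the reason for the choice $q=2$.

\section{Hyperbolic spaces and acylindrical actions}\label{sec:hyp}

A metric space is a \emph{length space} if the distance between two points is the infimum of the lengths of paths joining them, and \emph{geodesic} if any two points $x,y$ are joined by an isometrically embedded segment, denoted $[x,y]$. The Gromov product is $(a|b)_e=\frac12(|a-e|+|b-e|-|a-b|)$. A metric space is \emph{$\delta$-hyperbolic} if for all points $a,b,c,d$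
\[
|a-b|+|c-d|\le\max\bigl(|a-c|+|b-d|,\ |a-d|+|b-c|\bigr)+2\delta .
\]
Rearranged, this four-point inequality reads $(a|b)_e\ge\min\{(a|c)_e,(c|b)_e\}-\delta$. A $\delta$-hyperbolic space is $\delta'$-hyperbolic for $\delta'\ge\delta$; trees are $0$-hyperbolic. We write $B(x,r)$ for the open ball and $Y^{+r}=\{x: d(x,Y)\le r\}$. An isometry $g$ \emph{displaces $x$ by $\le r$} if $|gx-x|\le r$.

\begin{lemma}\label{lem:slim}
Let $X$ be a $\delta$-hyperbolic geodesic space. Then $d(p,[x,z])\le(x|z)_p+2\delta$. Each side of a geodesic triangle lies in the $3\delta$-neighborhood of the union of the other two, and each side of a geodesic quadrilateral lies in the $6\delta$-neighborhood of the union of the other three.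
\end{lemma}

\begin{proof}
Since $(p|z)_x+(p|x)_z=|x-z|$, there is $s\in[x,z]$ with $|x-s|=(p|z)_x$ and $|s-z|=(p|x)_z$. Both $|p-x|+|s-z|$ and $|p-z|+|s-x|$ equal $\frac12(|p-x|+|p-z|+|x-z|)=|x-z|+(x|z)_p$, so the four-point inequality gives $|p-s|\le(x|z)_p+2\delta$. If $p\in[x,y]$, then $0=(x|y)_p\ge\min\{(x|z)_p,(z|y)_p\}-\delta$, so $p$ is within $3\delta$ of $[x,z]$ or of $[z,y]$. A quadrilateral is cut into two triangles by a diagonal.
\end{proof}

Small cancellation produces length spaces that need not be geodesic. The next four lemmas deal with them. Call a path from $x$ to $y$ \emph{taut} if its length is at most $|x-y|+1$; taut paths exist in every length space.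

\begin{lemma}[Almost fixed points]\label{lem:fix}
Let $Z$ be a $\delta$-hyperbolic length space.
\begin{itemize}
\item[(i)] If a group $F$ of isometries of $Z$ has a bounded orbit, then some point $z$ is displaced by $\le4\delta+4$ by all elements of $F$.
\item[(ii)] If an isometry $f$ displaces $x$ and $y$ by $\le r$, then it displaces every point of a taut path from $x$ to $y$ by $\le r+1+2\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $O$ be a bounded orbit, let $r$ be the infimum of the radii of balls containing $O$, and let $O\subset B(z,r+1)$. For $f\in F$ also $O=fO\subset B(fz,r+1)$. Choose $m$ with $|m-z|,|m-fz|\le\frac12|z-fz|+1$. For $o\in O$ the four-point inequality gives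
\[
|o-m|+|z-fz|\le\max\bigl(|o-z|+|m-fz|,\,|o-fz|+|m-z|\bigr)+2\delta\le r+2+\tfrac12|z-fz|+2\delta .
\]
Since $\sup_{o\in O}|o-m|\ge r$, we get $\frac12|z-fz|\le2+2\delta$.

(ii) Let $z$ lie on the path. We have $|fz-y|\le|z-y|+r$ and $|fz-x|\le|z-x|+r$, so
\[
|z-fz|+|x-y|\le\max\bigl(|z-x|+|fz-y|,\,|z-y|+|fz-x|\bigr)+2\delta\le|z-x|+|z-y|+r+2\delta ,
\]
and $|z-x|+|z-y|\le|x-y|+1$.
\end{proof}

\begin{lemma}[Passing to a graph]\label{lem:graph}
Let $Z$ be a $\delta$-hyperbolic length space and let $\mathcal G(Z)$ be the graph with vertex set $Z$ and an edge of length $1$ between any two distinct points at distance $\le1$. Then $|x-y|_Z\le|x-y|_{\mathcal G(Z)}\le|x-y|_Z+1$ for $x,y\in Z$, and $\mathcal G(Z)$ is a geodesic $(\delta+3)$-hyperbolic space. An isometric action on $Z$ induces one on $\mathcal G(Z)$ with the same elliptic elements, which is acylindrical if the action on $Z$ is.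
\end{lemma}

\begin{proof}
The first inequality is the triangle inequality in $Z$. For the second, take a path from $x$ to $y$ of length less than $\lfloor|x-y|_Z\rfloor+1$ and cut it into at most $\lfloor|x-y|_Z\rfloor+1$ pieces of length $\le1$. The statement on elliptic elements follows. For four vertices the four-point inequality holds in $\mathcal G(Z)$ with $2\delta+2$ in place of $2\delta$. An arbitrary point is within $\frac12$ of a vertex; replacing points by such vertices changes each distance by at most $1$ and each side of the inequality by at most $2$, so the constant $2\delta+6$ works. If $g$ displaces $x,y\in\mathcal G(Z)$ by $\le\varepsilon$, it displaces vertices $x_0,y_0$ within $\frac12$ of $x,y$ by $\le\varepsilon+1$ in $\mathcal G(Z)$, hence in $Z$, and $|x_0-y_0|_Z\ge|x-y|_{\mathcal G(Z)}-2$.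
\end{proof}

In a small cancellation quotient we shall control only elements with displacement below a fixed bound. This is enough for acylindricity: an element that moves two distant points by $\le\varepsilon$ essentially slides the middle part of a path between them along itself.

\begin{lemma}[Acylindricity at one scale]\label{lem:scale}
Let a group $\Gamma$ act by isometries on a $\delta$-hyperbolic length space $Z$. Suppose there are $R_0,M_0$ such that at most $M_0$ elements displace both of two given points at distance $\ge R_0$ by $\le12\delta+4$. Then the action is acylindrical.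
\end{lemma}

\begin{proof}
Let $\varepsilon\ge0$, $a=\varepsilon+2\delta+1$, $|x-y|\ge R_0+2a$, and let $\Sigma$ be the set of elements displacing $x$ and $y$ by $\le\varepsilon$. Let $\sigma$ be a taut path from $x$ to $y$. For $0\le s\le|x-y|$ choose $z_s\in\sigma$ with $|x-z_s|=s$. If $z_s$ precedes $z_{s'}$ on $\sigma$, then $s+|z_s-z_{s'}|+(|x-y|-s')\le|x-y|+1$; hence $|z_s-z_{s'}|\le|s-s'|+1$ for all $s,s'$. Put $p=z_a$.

Let $g\in\Sigma$ and take all Gromov products at the point $gp$. Then $(gx|gy)=(x|y)_p\le\frac12$. Since $|x-gp|\ge|gx-gp|-\varepsilon$, we have $(gx|x)\ge|x-p|-\varepsilon>\frac12+2\delta$, and in the same way $(gy|y)\ge|y-p|-\varepsilon\ge a-\varepsilon>\frac12+2\delta$. From $(gx|gy)\ge\min\{(gx|x),(x|gy)\}-\delta$ we get $(x|gy)\le\frac12+\delta$, and from $(x|gy)\ge\min\{(x|y),(y|gy)\}-\delta$ we get $(x|y)_{gp}\le\frac12+2\delta$. Let $s=s(g)=|x-gp|\in[a-\varepsilon,a+\varepsilon]$. Then $|gp-x|+|z_s-y|=|z_s-x|+|z_s-y|\le|x-y|+1$, and $|gp-y|+|z_s-x|=|x-y|+2(x|y)_{gp}\le|x-y|+1+4\delta$. The four-point inequality for $gp,z_s,x,y$ gives $|gp-z_s|\le1+6\delta$. Consequently, if $g,g_0\in\Sigma$ and $|s(g)-s(g_0)|\le1$,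 then $|gp-g_0p|\le2(1+6\delta)+2=12\delta+4$.

Exchanging $x$ and $y$ we get a point $p'\in\sigma$ with $|y-p'|=a$ and a parameter $s'(g)=|y-gp'|$ with the same property; also $|p-p'|\ge|x-y|-2a\ge R_0$. Partition $\Sigma$ into at most $(2\varepsilon+1)^2$ classes in each of which both parameters vary by at most $1$. If $g_0$ is a fixed element of a class, then $g_0^{-1}g$ displaces $p$ and $p'$ by $\le12\delta+4$ for all $g$ in the class, so the class has at most $M_0$ elements. Hence $|\Sigma|\le(2\varepsilon+1)^2M_0$.
\end{proof}

The \emph{stable length} of an isometry $g$ is $\|g\|=\lim_{n\to\infty}|g^nx-x|/n$. The limit exists by subadditivity and does not depend on $x$; moreover $|gx-x|\ge\|g\|$ and $\|g^n\|=|n|\,\|g\|$. An isometry of a hyperbolic geodesic space $X$ is \emph{loxodromic} if $\|g\|>0$. The Gromov boundary of $X$ consists of the classes of sequences $(x_n)$ with $(x_n|x_m)_e\to\infty$, two sequences being equivalent if $(x_n|y_n)_e\to\infty$. For loxodromic $g$ the sequences $(g^nx)$ and $(g^{-n}x)$ define two distinct boundary points $g^{+\infty}$ and $g^{-\infty}$, independent of $x$, and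
\begin{equation}\label{eq:ends}
(g^n)^{\pm\infty}=g^{\pm\infty}\ \ (n\ge1),\qquad(g^{-1})^{\pm\infty}=g^{\mp\infty},\qquad(hgh^{-1})^{\pm\infty}=h\,g^{\pm\infty}.
\end{equation}
We use three results from the literature.

\begin{proposition}[{\cite[Lemma 2.2]{Bow}}]\label{prop:bowditch}
In an acylindrical action on a hyperbolic geodesic space every element is elliptic or loxodromic, and there is $\tau>0$ with $\|g\|\ge\tau$ for all loxodromic $g$.
\end{proposition}

In \cite{Bow} this is stated for graphs. The general case follows from Lemma~\ref{lem:graph}, since stable lengths in $Z$ and in $\mathcal G(Z)$ coincide.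

\begin{proposition}[{\cite[Lemma 6.5]{DGO}}]\label{prop:dgo}
In an acylindrical action of $\Gamma$ on a hyperbolic geodesic space every loxodromic $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$ of $\Gamma$, which is the setwise stabilizer of $\{g^{+\infty},g^{-\infty}\}$.
\end{proposition}

\begin{proposition}[Stability of quasi-geodesics, {\cite[Theorem III.H.1.7]{BH}}]\label{prop:morse}
For $\delta\ge0$ and $L,\tau>0$ there is a constant $\mu$ such that in a $\delta$-hyperbolic geodesic space, if $\tau|i-j|\le|x_i-x_j|\le L|i-j|$ for $0\le i,j\le n$, then $\{x_0,\dots,x_n\}$ and $[x_0,x_n]$ are at Hausdorff distance $\le\mu$.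
\end{proposition}

\section{Geometric small cancellation}\label{sec:sc}

Let $\Gamma$ act by isometries on a $\delta$-hyperbolic geodesic space $X$. We want to kill a family of subgroups $N$, each preserving a subset $Y$ that plays the role of its axis, and to keep a hyperbolic space for the quotient. The construction attaches a hyperbolic cone of large radius to each $Y$, so that $N$ acts as a group of rotations about the apex, and then divides by the subgroup generated by all the $N$.

A subset $Y\subset X$, not necessarily closed, is \emph{strongly quasi-convex} (for the constant $\delta$) if $d(p,Y)\le(y|y')_p+2\delta$ for all $p\in X$, $y,y'\in Y$, and the path metric of $Y$ satisfies $|y-y'|_X\le|y-y'|_Y\le|y-y'|_X+8\delta$. An \emph{invariant family} is a set $\mathcal Q$ of pairs $(N,Y)$, with $Y$ strongly quasi-convex and $N\le\operatorname{Stab}(Y)$, such that distinct pairs have distinct $Y$ and $\mathcal Q$ is invariant under $\gamma(N,Y)=(\gamma N\gamma^{-1},\gamma Y)$. Then $N$ is normal in $\operatorname{Stab}(Y)$, because $(\gamma N\gamma^{-1},Y)\in\mathcal Q$ for $\gamma\in\operatorname{Stab}(Y)$. Put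
\[
\Delta(\mathcal Q)=\sup_{(N_1,Y_1)\ne(N_2,Y_2)}\operatorname{diam}\bigl(Y_1^{+5\delta}\cap Y_2^{+5\delta}\bigr),\qquad
T(\mathcal Q)=\inf_{(N,Y)}\ \inf_{h\in N\setminus1}\ \inf_{x\in X}|hx-x| .
\]
The number $\Delta$ measures how long two different relators can travel together, and $T$ measures the length of the shortest relator.

Let $\rho>0$. The \emph{cone} $\operatorname{Cone}(Y)$ of radius $\rho$ is $Y\times[0,\rho]$ with $Y\times\{0\}$ collapsed to a point, the \emph{apex}, and with the metric given by the hyperbolic law of cosines
\[
\cosh|(y,r)-(y',r')|=\cosh r\cosh r'-\sinh r\sinh r'\cos\theta,\qquad\theta=\min\bigl(\varpi,\,|y-y'|_Y/\sinh\rho\bigr).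
\]
The \emph{cone-off} $\dot X$ is obtained from $X$ and the cones $\operatorname{Cone}(Y)$, $(N,Y)\in\mathcal Q$, by identifying $(y,\rho)$ with $y\in X$. Its distance is the infimum of the lengths of chains, where each jump of a chain is measured in $X$ or in one cone. The group $\Gamma$ acts on $\dot X$ by isometries, with $\gamma(y,r)=(\gamma y,r)$. Let $\mathcal C\subset\dot X$ be the set of apices, let $K$ be the subgroup generated by all $N$, which is normal by invariance, and put $\bar\Gamma=\Gamma/K$, $\bar X=\dot X/K$, $\bar{\mathcal C}=\mathcal C/K$, with $|\bar x-\bar y|=\inf_{h\in K}|hx-y|$.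

\begin{theorem}[Small cancellation; \cite{DG}, in the form of \cite{Cou14,Cou16}]\label{thm:sc}
There are universal constants $\delta_1,\rho_0>0$, and for every $\rho\ge\rho_0$ constants $\delta_0,\Delta_0>0$, with the following property. If $\delta\le\delta_0$, $\Delta(\mathcal Q)\le\Delta_0$ and $T(\mathcal Q)\ge100\varpi\sinh\rho$, then:
\begin{itemize}
\item[(SC1)] $\dot X$ and $\bar X$ are $\delta_1$-hyperbolic length spaces (in particular, metric spaces);
\item[(SC2)] $K\cap\operatorname{Stab}(Y)=N$ for every $(N,Y)\in\mathcal Q$;
\item[(SC3)] if $x\in\dot X$ and $d(x,\mathcal C)\ge\rho/10$, then $\dot X\to\bar X$ is isometric, in particular injective, on $B(x,\rho/20)$.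
\end{itemize}
\end{theorem}

What makes the theorem usable is that $\delta_1$ does not depend on $\rho$, so the cones can be taken huge compared with the hyperbolicity constant. We put
\[
\lambda_1=4\delta_1+4,\qquad\lambda_2=12\delta_1+4,\qquad\lambda=100(\delta_1+1),
\]
and \emph{fix from now on} $\rho=\max(\rho_0,10^4\lambda)$ and the corresponding $\delta_0,\Delta_0$. In the rest of this section the hypotheses of Theorem~\ref{thm:sc} hold. The \emph{open cone} of $Y$ is $\operatorname{Cone}(Y)\setminus Y$.

\begin{lemma}\label{lem:cone}
\begin{itemize}
\item[(i)] $|x-y|_{\dot X}\le|x-y|_X$ for $x,y\in X$.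
\item[(ii)] Distinct apices are at distance $\ge2\rho$, in $\dot X$ and in $\bar X$, and $d(\bar x,\bar{\mathcal C})=d(x,\mathcal C)$.
\item[(iii)] A point $x$ with $d(x,\mathcal C)=r<\rho$ is a point $(y,r)$ of a unique cone. A point $x$ with $d(x,\mathcal C)\ge\rho/4$ is within $3\rho/4$ of a point of $X$.
\item[(iv)] The stabilizer in $\Gamma$ of the apex $v$ of $\operatorname{Cone}(Y)$ is $E=\operatorname{Stab}(Y)$, and the stabilizer of $\bar v$ in $\bar\Gamma$ is the image of $E$, which is isomorphic to $E/N$.
\item[(v)] If $x,y\in X$ and $|x-y|_{\dot X}<2\rho$, then $|x-y|_X\le C_\rho|x-y|_{\dot X}$ with $C_\rho=\frac\varpi2\cosh\rho$.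
\end{itemize}
\end{lemma}

\begin{proof}
(i) is the chain with one jump. A jump starting in the open cone of $Y$ is measured in $\operatorname{Cone}(Y)$, where $(y,r)$ is at distance $r$ from the apex $v$. So a chain from $v$ that leaves the open cone has length $\ge\rho$ up to its first point in $Y$. Hence $|v-(y,r)|_{\dot X}=r$, points outside the open cone are at distance $\ge\rho$ from $v$, and a chain between distinct apices has length $\ge2\rho$. As $\mathcal C$ is $K$-invariant, (ii) follows. If $d(x,\mathcal C)=r<\rho$, then $x$ lies in the open cone of some apex, the other apices are at distance $>\rho$, and so $x=(y,r)$; its distance to $y=(y,\rho)$ is at most $\rho-r$. If $d(x,\mathcal C)\ge\rho$, then $x$ is in no open cone, so $x\in X$. This proves (iii). The first part of (iv) holds by construction. If $\bar g\bar v=\bar v$ and $g$ is a lift of $\bar g$, then $gv=hv$ with $h\in K$, so the lift $h^{-1}g$ lies in $E$; and $E\cap K=N$ by (SC2).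

(v) Consecutive jumps in the same cone can be merged without increasing the length, so $|x-y|_{\dot X}$ is the infimum over chains of points of $X$, of length $<2\rho$, whose jumps are measured in $X$ or in a cone between points $y_1,y_2\in Y$. For a jump of length $d$ of the second kind, $\cosh d=1+\sinh^2\!\rho\,(1-\cos\theta)$, that is, $\sinh(d/2)=\sinh\rho\,\sin(\theta/2)$. Since $d<2\rho$ we have $\theta<\varpi$, so $\theta=|y_1-y_2|_Y/\sinh\rho$. With $\sin(\theta/2)\ge\theta/\varpi$ and $\sinh u\le u\cosh u$ we get $|y_1-y_2|_X/\varpi\le|y_1-y_2|_Y/\varpi\le\sinh(d/2)\le\frac d2\cosh\rho$. As $C_\rho\ge1$, summing over the jumps gives the claim.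
\end{proof}

Call a point of $\dot X$ or of $\bar X$ \emph{far} if its distance to the set of apices is $\ge\rho/4$, and \emph{near} otherwise. A near point has a unique apex within $\rho/4$, called \emph{its apex}. Being far is invariant under the group actions, and a point of $\dot X$ is far if and only if its image is.

\begin{lemma}\label{lem:free}
\begin{itemize}
\item[(i)] An element of $\Gamma$ or $\bar\Gamma$ that displaces a near point by $\le\lambda$ fixes its apex.
\item[(ii)] If $x\in\dot X$ is far and $h\in K\setminus1$, then $|hx-x|\ge\rho/20$.
\end{itemize}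
\end{lemma}

\begin{proof}
(i) The apex is moved to an apex at distance $<\rho/2+\lambda<2\rho$.

(ii) Let $h\in K$ with $|hx-x|<\rho/20$. By (SC3), $hx=x$; we have to show $h=1$. If $\mathcal C=\emptyset$, then $K=1$. Otherwise let $\sigma$ be a path from $x$ to an apex and let $\sigma(t_0)$ be its first point with $d(\cdot,\mathcal C)=\rho/10$. The set of $t\in[0,t_0]$ with $h\sigma(t)=\sigma(t)$ contains $0$ and is closed. It is open: if $h\sigma(t)=\sigma(t)$ and $\sigma(t')\in B(\sigma(t),\rho/20)$, then $h\sigma(t')$ lies in the same ball and has the same image in $\bar X$ as $\sigma(t')$, so $h\sigma(t')=\sigma(t')$ by (SC3). Hence $h$ fixes $\sigma(t_0)=(y,\rho/10)\in\operatorname{Cone}(Y)$. By (i), $h$ fixes the apex, so $h\in K\cap\operatorname{Stab}(Y)=N$. Finally $(hy,\rho/10)=(y,\rho/10)$ gives $hy=y$, and $T(\mathcal Q)>0$ gives $h=1$.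
\end{proof}

The two parts of Lemma~\ref{lem:free} give the dichotomy on which the next section rests. An element of $\bar\Gamma$ that barely moves a near point lies in a known group $E/N$. An element that barely moves a far point has a canonical lift to $\Gamma$.

\begin{lemma}[Lifting]\label{lem:lift}
Let $x\in\dot X$ be far.
\begin{itemize}
\item[(i)] If $\bar g\in\bar\Gamma$ displaces $\bar x$ by $\le\lambda$, there is a unique lift $g\in\Gamma$ of $\bar g$ with $|gx-x|<\rho/40$, and in fact $|gx-x|<2\lambda$. We denote it by $\varphi_x(\bar g)$.
\item[(ii)] If all elements of a subgroup $\bar F\le\bar\Gamma$ displace $\bar x$ by $\le\lambda$, then $\varphi_x:\bar F\to\Gamma$ is an injective homomorphism.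
\item[(iii)] If $y\in\dot X$ is far, $|x-y|<\rho/500$, and $\bar g$ displaces $\bar x$ and $\bar y$ by $\le\lambda$, then $\varphi_x(\bar g)=\varphi_y(\bar g)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A lift with $|gx-x|<2\lambda<\rho/40$ exists by the definition of the quotient metric. If $g$ and $hg$, $h\in K$, both displace $x$ by $<\rho/40$, then $|h(gx)-gx|<\rho/20$ with $gx$ far, so $h=1$ by Lemma~\ref{lem:free}(ii). (ii) The product $\varphi_x(\bar f_1)\varphi_x(\bar f_2)$ is a lift of $\bar f_1\bar f_2$ that displaces $x$ by $<4\lambda<\rho/40$, so it equals $\varphi_x(\bar f_1\bar f_2)$. A section of $\Gamma\to\bar\Gamma$ is injective. (iii) The lift $\varphi_y(\bar g)$ displaces $x$ by $<2\lambda+2\rho/500<\rho/40$.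
\end{proof}

\section{Condition $(\star)$ passes to the quotient}\label{sec:inherit}

\begin{proposition}\label{prop:inherit}
Let $(\Gamma,X)$ satisfy $(\star)$ and let $\mathcal Q$ be an invariant family satisfying the hypotheses of Theorem~\ref{thm:sc}. Assume that for each pair $(N,Y)\in\mathcal Q$, with $E=\operatorname{Stab}(Y)$:
\begin{itemize}
\item[(I1)] $N$ is infinite cyclic and $E/N$ is a finite $\pi$-group of order at most $M_1$, with $M_1$ independent of the pair;
\item[(I2)] if $F$ is a finite group and $\varphi_0,\varphi_1:F\to E$ are injective homomorphisms with $\varphi_0(f)N=\varphi_1(f)N$ for all $f\in F$, then there is $w\in E$ with $\varphi_1(f)=w\varphi_0(f)w^{-1}$ for all $f\in F$.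
\end{itemize}
Let $X'=\mathcal G(\bar X)$. Then $K$ is torsion-free and $(\bar\Gamma,X')$ satisfies $(\star)$. Moreover, the natural map $X\to X'$, $x\mapsto x'$, is equivariant and $|\bar\gamma x'-x'|_{X'}\le|\gamma x-x|_X+1$.
\end{proposition}

\begin{proof}
The maps $X\to\dot X\to\bar X$ do not increase distances, and $\bar X\to X'$ increases them by at most $1$; this gives the last statement. By Lemma~\ref{lem:graph} it suffices to prove acylindricity and (b) for the action on $\bar X$, while (c) does not involve the space. Lemmas~\ref{lem:fix} and~\ref{lem:scale} are applied with $\delta=\delta_1$.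

\medskip\noindent\emph{$K$ is torsion-free.} Let $1\ne h\in K$ have finite order. By Lemma~\ref{lem:fix}(i), $h$ displaces some $z\in\dot X$ by $\le\lambda_1\le\lambda<\rho/20$. By Lemma~\ref{lem:free}, $z$ is near and $h$ fixes its apex. So $h\in K\cap E=N\cong\mathbb Z$, a contradiction.

\medskip\noindent\emph{Condition (b).} Let $\bar g$ be elliptic on $\bar X$ and let $\bar z$ be displaced by $\le\lambda_1$ by all of $\langle\bar g\rangle$. If $\bar z$ is near, $\bar g$ fixes an apex and lies in a copy of the finite $\pi$-group $E/N$. If $\bar z$ is far, let $z$ be a lift and $g=\varphi_z(\bar g)$. By Lemma~\ref{lem:lift}, $g^k=\varphi_z(\bar g^k)$ displaces $z$ by $<2\lambda$ for all $k$. Choose $z_0\in X$ with $|z-z_0|_{\dot X}\le3\rho/4$. Then $|g^kz_0-z_0|_{\dot X}<\frac32\rho+2\lambda<2\rho$, so $|g^kz_0-z_0|_X\le2\rho C_\rho$ by Lemma~\ref{lem:cone}(v). Thus $g$ is elliptic on $X$ and has $\pi$-order by (b) for $\Gamma$; so does $\bar g$.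

\medskip\noindent\emph{Acylindricity.} Let $R,M$ be acylindricity constants of $(\Gamma,X)$ for $\varepsilon=2\rho C_\rho$. We verify the hypothesis of Lemma~\ref{lem:scale} with $R_0=R+\frac32\rho$ and $M_0=\max(M,M_1)$. Let $|\bar x-\bar y|\ge R_0$, let $\Sigma$ be the set of elements displacing $\bar x$ and $\bar y$ by $\le\lambda_2$, and let $\sigma$ be a taut path from $\bar x$ to $\bar y$. By Lemma~\ref{lem:fix}(ii), $\Sigma$ displaces the points of $\sigma$ by $\le\lambda_2+1+2\delta_1\le\lambda$. If $\sigma$ contains a near point, $\Sigma$ fixes its apex and $|\Sigma|\le M_1$. Otherwise take points $\sigma_0=\bar x,\sigma_1,\dots,\sigma_n=\bar y$ of $\sigma$ with consecutive distances $<\rho/1000$, and lift them successively to points $x_i\in\dot X$ with $|x_i-x_{i+1}|<\rho/500$. For $\bar g\in\Sigma$, Lemma~\ref{lem:lift}(iii) shows that $g=\varphi_{x_0}(\bar g)=\varphi_{x_n}(\bar g)$ displaces both $x_0$ and $x_n$ by $<2\lambda$. Choose $z_0,z_n\in X$ within $3\rho/4$ of $x_0,x_n$ in $\dot X$. As in (b), $g$ displaces $z_0$ and $z_n$ by $\le2\rho C_\rho$ in $X$, and $|z_0-z_n|_X\ge|z_0-z_n|_{\dot X}\ge R_0-\frac32\rho=R$.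 Since $\bar g\mapsto g$ is injective, $|\Sigma|\le M$.

\medskip\noindent\emph{Condition (c).} Let $\bar F\le\bar\Gamma$ be finite and let $\bar h$ normalize it. We want to find the induced automorphism inside $\Gamma$. The group $\bar F$ almost fixes a point $\bar z$, the point $\bar h\bar z$, and a path between them. Along far parts of the path the lift of $\bar F$ is constant. Near an apex the lift is not defined, and the lifts before and after the passage may differ; this is what happened in Example~\ref{ex:hnn}. Hypothesis (I2) says that they differ only by a conjugation in $\Gamma$.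

If $\bar F$ displaces a point $\bar z$ by $\le r$, then it displaces $\bar h\bar z$ by $\le r$, since $|\bar f\bar h\bar z-\bar h\bar z|=|\bar h^{-1}\bar f\bar h\bar z-\bar z|$. By Lemma~\ref{lem:fix}(i) there is $\bar z$ displaced by $\le\lambda_1$. We first arrange that $\bar z$ is far. Suppose it is near, with apex $\bar v$. If $\bar h\bar v=\bar v$, then $\bar h$ lies in a copy of $E/N$, so it has $\pi$-order and we are done. If $\bar h\bar v\ne\bar v$, then $|\bar h\bar z-\bar v|\ge2\rho-\rho/4>\rho$, so a taut path from $\bar z$ to $\bar h\bar z$ contains a point at distance exactly $\rho$ from $\bar v$. This point is at distance $\ge\rho$ from all other apices, hence far, and $\bar F$ displaces it by $\le\lambda_1+1+2\delta_1$. We replace $\bar z$ by it.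

So let $\bar z$ be far and let $\sigma$ be a taut path from $\bar z$ to $\bar h\bar z$. All its points are displaced by $\le\lambda_1+2(1+2\delta_1)\le\lambda$ by $\bar F$. Take points $\sigma_0=\bar z,\dots,\sigma_n=\bar h\bar z$ on $\sigma$ with consecutive distances $<\rho/1000$; the points $\sigma_0$ and $\sigma_n$ are far. We lift the far points $\sigma_i$ successively, starting with a lift $x_0=z$ of $\bar z$, so that the homomorphisms $\varphi_{x_i}:\bar F\to\Gamma$ at consecutive far points are conjugate in $\Gamma$.

If $\sigma_i$ and $\sigma_{i+1}$ are far, choose $x_{i+1}$ with $|x_i-x_{i+1}|<\rho/500$; then $\varphi_{x_{i+1}}=\varphi_{x_i}$. Now let $\sigma_i,\sigma_j$ be far and $\sigma_{i+1},\dots,\sigma_{j-1}$ near, $j\ge i+2$. Apices of consecutive near points are at distance $<\rho/2+\rho/1000$, so all these near points have the same apex $\bar v$, and $\sigma_i,\sigma_j$ are at distance $<\rho/4+\rho/1000<\rho/3$ from $\bar v$. Choose a lift $v$ of $\bar v$ with $|x_i-v|<\rho/3$ and then a lift $x_j$ of $\sigma_j$ with $|x_j-v|<\rho/3$. For $\bar f\in\bar F$ the elements $\varphi_{x_i}(\bar f)$ and $\varphi_{x_j}(\bar f)$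 move $v$ by $<2\rho/3+2\lambda<2\rho$, so they lie in $E=\operatorname{Stab}(v)$. They are lifts of the same $\bar f$, so they agree modulo $K\cap E=N$. By (I2), $\varphi_{x_j}=w\varphi_{x_i}w^{-1}$ for some $w\in E$.

Altogether $\varphi_{x_n}=W\varphi_zW^{-1}$ for some $W\in\Gamma$. Since $x_n$ is a lift of $\bar h\bar z$, there is a lift $h$ of $\bar h$ with $hz=x_n$. For $\bar f\in\bar F$ the element $h\varphi_z(\bar f)h^{-1}$ is a lift of $\bar h\bar f\bar h^{-1}$ that displaces $x_n$ by $<2\lambda$, so
\[
h\varphi_z(\bar f)h^{-1}=\varphi_{x_n}(\bar h\bar f\bar h^{-1})=W\varphi_z(\bar h\bar f\bar h^{-1})W^{-1}.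
\]
Thus $W^{-1}h$ normalizes the finite subgroup $\varphi_z(\bar F)$ of $\Gamma$, and under the isomorphism $\varphi_z$ it induces the same automorphism as $\bar h$ induces on $\bar F$. By (c) for $\Gamma$, this automorphism has $\pi$-order.
\end{proof}

\begin{remark}
The element $W^{-1}h$ need not be a lift of $\bar h$, since $W$ need not lie in $K$. Condition (c) speaks only about the automorphism of the finite group, and so conjugation by elements of $E$ suffices in (I2). Conjugation by elements of $N$ would be too much to ask: in Example~\ref{ex:dihedral} the conjugates of $x$ under $N=\langle t^m\rangle$ are the elements $xt^{2mi}$, and $xt^m$ is not among them.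
\end{remark}

\section{Killing short loxodromic elements}\label{sec:kill}

The inductive step in the proof of Theorem~\ref{thm:quotient} is the following.

\begin{proposition}\label{prop:step}
Let $(\Gamma,X)$ satisfy $(\star)$ and let $L\ge0$. There are a torsion-free normal subgroup $K$ of $\Gamma$ and an action of $\Gamma/K$ on a geodesic space $X'$ satisfying $(\star)$, such that every $\gamma\in\Gamma$ with $|\gamma x-x|\le L$ for some $x\in X$ has image of $\pi$-order in $\Gamma/K$, and there is an equivariant map $x\mapsto x'$ from $X$ to $X'$ with $|\bar\gamma x'-x'|\le|\gamma x-x|+1$.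
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:quotient} from Proposition~\ref{prop:step}]
Put $(\Gamma_0,X_0)=(\Gamma,X)$ and fix $x_0\in X_0$. Let $(\Gamma_{i+1},X_{i+1})$ be obtained from $(\Gamma_i,X_i)$ by Proposition~\ref{prop:step} with $L=2i$, and let $x_{i+1}=x_i'$. Let $K$ be the union of the increasing sequence of kernels of $\Gamma\to\Gamma_i$. If $|\gamma x_0-x_0|=\ell$, then the image of $\gamma$ in $\Gamma_i$ displaces $x_i$ by $\le\ell+i$, which is $\le2i$ for $i\ge\ell$; so its image in $\Gamma_{i+1}$, and hence in $\Gamma/K$, has $\pi$-order. If $\gamma\ne1$ has finite order, then by induction its image in each $\Gamma_i$ is a nontrivial element of finite order, because the kernels of $\Gamma_i\to\Gamma_{i+1}$ are torsion-free. So $\gamma\notin K$.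
\end{proof}

The rest of this section proves Proposition~\ref{prop:step}. Let $X$ be $\delta$-hyperbolic and let $\tau$ be as in Proposition~\ref{prop:bowditch}. A constant is \emph{uniform} if it depends only on $(\Gamma,X)$ and $L$. We need an invariant family $(N_E,Y_E)$ indexed by the maximal virtually cyclic subgroups $E$ that contain a loxodromic element with small displacement. The sets $Y_E$ must have uniformly bounded overlaps; then rescaling $X$ makes $\delta$ and $\Delta$ small, and a deep enough $N_E$ makes $T$ large.

For $E=E(g_0)$ with $g_0$ loxodromic put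
\[
U_E=\{x\in X:\ |gx-x|\le L\text{ for some loxodromic }g\in E\}.
\]
Such a $g$ is a \emph{witness} for $x$; then $g^{-1}$ is one too. Let $\mathcal E$ be the set of those $E$ with $U_E\ne\emptyset$. We have $\gamma U_E=U_{\gamma E\gamma^{-1}}$, so $\mathcal E$ is invariant under conjugation. If $\mathcal E=\emptyset$, an element displacing a point by $\le L$ is not loxodromic, hence elliptic, hence of $\pi$-order, and we take $K=1$, $X'=X$. So let $\mathcal E\ne\emptyset$; then $L\ge\tau$.

\subsection*{Axes}
If $g$ is a witness for $x\in U_E$, then it is a witness for each $g^kx$, and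
\[
\tau|k-l|\le|g^kx-g^lx|\le L|k-l| .
\]
Let $\mu$ be the constant of Proposition~\ref{prop:morse} for $\delta,L,\tau$, and put
\[
\eta=2\mu+6\delta,\qquad\alpha=\eta+3\delta+1,\qquad Y_E=\bigcup_{x\in U_E}B(x,\alpha).
\]
The set $U_E$ is defined without choices, which gives equivariance, $\gamma Y_E=Y_{\gamma E\gamma^{-1}}$. It is nevertheless close to a single orbit.

\begin{lemma}\label{lem:axis}
Let $E\in\mathcal E$.
\begin{itemize}
\item[(i)] If $x,y\in U_E$ and $g$ is a witness for $x$, then $|y-g^kx|\le\eta$ for some $k\in\mathbb Z$.
\item[(ii)] $X$ is $\alpha$-hyperbolic and $Y_E$ is strongly quasi-convex for the constant $\alpha$.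
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $g'$ be a witness for $y$. Two elements of infinite order in a virtually cyclic group have a common nontrivial power, $g^b=g'^a$ with $a,b\ne0$. Then $|g^{bn}x-g'^{an}y|=|x-y|$ for all $n\in\mathbb Z$. Let $n\ge1$. By Proposition~\ref{prop:morse}, $y$ is within $\mu$ of a point $w\in[g'^{-an}y,g'^{an}y]$. By Lemma~\ref{lem:slim}, $w$ is within $6\delta$ of the union of $[g^{-bn}x,g^{bn}x]$ and two geodesics of length $|x-y|$ issuing from $g'^{\pm an}y$. These two geodesics are at distance $\ge\tau n-|x-y|$ from $y$, which exceeds $\mu+6\delta$ for large $n$. So $w$ is within $6\delta$ of $[g^{-bn}x,g^{bn}x]$, which lies in the $\mu$-neighborhood of the orbit $\langle g\rangle x$.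

(ii) We have $\alpha>9\delta$. Let $x,x'\in U_E$ and $|x'-g^kx|\le\eta$ as in (i). Then $[x,x']$ lies within $3\delta$ of $[x,g^kx]\cup[g^kx,x']$, and both segments lie within $\eta$ of $\langle g\rangle x\subset U_E$. Since $\eta+3\delta<\alpha$, we get $[x,x']\subset Y_E$. If $y\in B(x,\alpha)$ and $y'\in B(x',\alpha)$, then $[y,x]\cup[x,x']\cup[x',y']$ is a path in $Y_E$ of length $\le|y-y'|+4\alpha$, and $[y,y']$ lies within $6\delta$ of it. By Lemma~\ref{lem:slim}, $d(p,Y_E)\le(y|y')_p+8\delta\le(y|y')_p+2\alpha$.
\end{proof}

\subsection*{Overlaps}
If the axes of two witnesses $g,g'$ travel together for a long time, then elements $g'^{-l}g^k$, which go forward along one axis and back along the other, almost fix a long segment. Acylindricity allows only boundedly many of them.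

\begin{lemma}\label{lem:overlap}
There is a uniform $D$ with $\operatorname{diam}(Y_E^{+5\alpha}\cap Y_{E'}^{+5\alpha})\le D$ for $E\ne E'$ in $\mathcal E$. Moreover $Y_E\ne Y_{E'}$ for $E\ne E'$, and $\operatorname{Stab}(Y_E)=E$.
\end{lemma}

\begin{proof}
Let $p_0,p_1$ lie in the intersection, $\ell=|p_0-p_1|$, and put $\beta=8\alpha$. Each $p_i$ is within $7\alpha$ of a point of $U_E$ and of a point of $U_{E'}$. By Lemma~\ref{lem:axis}(i) and $\eta\le\alpha$ there are $a\in U_E$, $a'\in U_{E'}$, witnesses $g$ for $a$ and $g'$ for $a'$ (replaced by their inverses if necessary) and integers $n,n'\ge0$ such that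
\[
|a-p_0|,\ |a'-p_0|,\ |g^na-p_1|,\ |g'^{n'}a'-p_1|\ \le\beta .
\]
In particular $n,n'\ge(\ell-2\beta)/L$. Write $d_k=|a-g^ka|$ and $d'_l=|a'-g'^la'|$.

By Proposition~\ref{prop:morse} and Lemma~\ref{lem:slim}, the points $g^ka$ $(0\le k\le n)$ and $g'^la'$ $(0\le l\le n')$ are within $C_1=\mu+6\delta+\beta$ of $[p_0,p_1]$. Two points of $[p_0,p_1]$ are at a distance equal to the difference of their distances from $p_0$, so $|z-z'|\le\bigl||z-p_0|-|z'-p_0|\bigr|+4C_1$ for any two points $z,z'$ within $C_1$ of $[p_0,p_1]$. With $C_2=2\beta+4C_1$ this gives
\begin{equation}\label{eq:close}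
|g^ka-g'^la'|\le|d_k-d'_l|+C_2\qquad(0\le k\le n,\ 0\le l\le n').
\end{equation}
For $k,j\ge0$ the point $g^ka$ is within $\mu$ of $[a,g^{k+j}a]$, and $|g^ka-g^{k+j}a|=d_j$. Hence
\begin{equation}\label{eq:additive}
d_k+d_j-2\mu\le d_{k+j}\le d_k+d_j,\qquad d'_k+d'_j-2\mu\le d'_{k+j}\le d'_k+d'_j .
\end{equation}
For $k\ge0$ let $l_k$ be the least $l\ge0$ with $d'_l\ge d_k$. Since $d'_l\ge\tau l$ and $d_k\le Lk$, it exists and $l_k\le kL/\tau+1$; since $d'_0=0$ and $d'_l\le d'_{l-1}+L$, we have $0\le d'_{l_k}-d_k\le L$. Put $u_k=g'^{-l_k}g^k$. Let $k,j\ge0$ with $k+j\le n$ and $l_k+l_j\le n'$. By \eqref{eq:close},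
\[
|u_ka-a|=|g^ka-g'^{l_k}a|\le|g^ka-g'^{l_k}a'|+|a'-a|\le L+C_2+2\beta .
\]
By \eqref{eq:additive}, $|d_{k+j}-d'_{l_k+l_j}|\le2\mu+2L$, so \eqref{eq:close} gives
\[
|u_kg^ja-g^ja|\le|g^{k+j}a-g'^{l_k+l_j}a'|+|g'^{l_j}a'-g^ja|\le(2\mu+2L+C_2)+(L+C_2).
\]
Both bounds are at most $\varepsilon_0=2\mu+3L+2C_2$. Let $R,M$ be acylindricity constants for $\varepsilon_0$, with $M$ an integer, let $j=\lceil R/\tau\rceil$, so that $|a-g^ja|\ge R$, and put $D=2\beta+L\bigl((M+j)L/\tau+2\bigr)$. If $\ell>D$, then $n,n'\ge(M+j)L/\tau+2$, so $k+j\le n$ and $l_k+l_j\le n'$ for $0\le k\le M$. The elements $u_0,\dots,u_M$ displace $a$ and $g^ja$ by $\le\varepsilon_0$, so $u_k=u_{k'}$ for some $k\ne k'$. Then $g^{k-k'}=g'^{\,l_k-l_{k'}}$ is a loxodromic element of $E\cap E'$, and $E=E'$ by Proposition~\ref{prop:dgo}.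

Since $Y_E$ is unbounded, $Y_E\ne Y_{E'}$ for $E\ne E'$. By equivariance $E\le\operatorname{Stab}(Y_E)$. If $\gamma Y_E=Y_E$, then $\gamma E\gamma^{-1}=E$. For loxodromic $g\in E$ the elements $g$ and $\gamma g\gamma^{-1}$ of $E$ have a common nontrivial power, so $\gamma$ preserves $\{g^{\pm\infty}\}$ by \eqref{eq:ends}, and $\gamma\in E$ by Proposition~\ref{prop:dgo}.
\end{proof}

\subsection*{The structure of $E$}
All loxodromic elements of $E\in\mathcal E$ have the same pair of boundary points, the \emph{ends} of $E$. Let $E^+\le E$ be the subgroup fixing both ends; it has index at most $2$ and contains all loxodromic elements of $E$.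

\begin{lemma}\label{lem:structure}
Let $E\in\mathcal E$. The elements of finite order of $E^+$ form a finite normal subgroup $F=F_E$ of $E$, the quotient $E^+/F$ is infinite cyclic, and the elements of $E^+\setminus F$ are loxodromic. The order $|F|$ is a $\pi$-number bounded by a uniform integer $n_0$. If $E\ne E^+$, then $2\in\pi$, and every $x\in E\setminus E^+$ inverts $E^+/F$.
\end{lemma}

\begin{proof}
The group $E$ has a normal infinite cyclic subgroup $\langle g_0\rangle$ of finite index, contained in $E^+$, and $g_0$ is loxodromic because it has a common nontrivial power with a loxodromic element. By \eqref{eq:ends} no element of $E^+$ conjugates $g_0$ to $g_0^{-1}$, so $g_0$ is central in $E^+$. Schur's theorem states that a group whose center has finite index has finite commutator subgroup. So $[E^+,E^+]$ is finite, and $F$ is the preimage of the torsion subgroup of $E^+/[E^+,E^+]$. It is finite since $F\cap\langle g_0\rangle=1$, and normal in $E$ since it is characteristic in $E^+$. The group $E^+/F$ is abelian, torsion-free, infinite and virtually cyclic, so it is $\cong\mathbb Z$. An element of $E^+\setminus F$ has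 a nontrivial power in $\langle g_0\rangle$, so it is loxodromic. Elements of finite order are elliptic, so by (b) and Cauchy's theorem $|F|$ is a $\pi$-number.

To bound $|F|$ we show that $F$ almost fixes all of $U_E$. Let $f\in F$ and let $a\in U_E$ have witness $g$. Then $fa\in U_E$, so $|fa-g^ja|\le\eta$ for some $j$, and $u=g^{-j}f$ displaces $a$ by $\le\eta$. Since $F$ is normal, $u^k\in g^{-jk}F$, so $|u^ka-g^{-jk}a|\le\max_{f'\in F}|f'a-a|$ for all $k$, and therefore $\|u\|=|j|\,\|g\|\ge|j|\tau$. Thus $|j|\le\eta/\tau$ and $|fa-a|\le\eta+L\eta/\tau=:\varepsilon_1$ for all $a\in U_E$ and $f\in F$. Acylindricity for $\varepsilon_1$, applied to $a$ and $g^ka$ with $k$ large, bounds $|F|$ uniformly.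

Let $x\in E\setminus E^+$ and let $t\in E^+$ map to a generator of $E^+/F$. Then $xtx^{-1}\in tF$ or $xtx^{-1}\in t^{-1}F$. If $xtx^{-1}=tf$, then $(tf)^k\in t^kF$ stays at bounded distance from $t^k$ on any point, so $(xtx^{-1})^{+\infty}=t^{+\infty}$, whereas $xt^{+\infty}=t^{-\infty}$. So $x$ inverts $E^+/F$. The image of $x^2$ in $E^+/F\cong\mathbb Z$ is both fixed and inverted by $x$, so $x^2\in F$. Hence $x$ has finite order, which is even because otherwise $x\in\langle x^2\rangle\le E^+$. By (b), $2\in\pi$.
\end{proof}

\subsection*{The subgroups $N_E$}
We want to kill $t^m$, where $t$ maps to a generator of $E^+/F$. The element $t$ is defined only up to inversion and multiplication by $F$, while the family has to be invariant; and (I2) has to hold. Both requirements are met if $m$ is divisible enough. Let $m_0$ be the largest $\pi$-number dividing $n_0!$, and let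
\[
m=q^\nu m_0^2,
\]
where the integer $\nu\ge1$, the same for all $E$, will be chosen at the end.

\begin{lemma}\label{lem:N}
Let $E\in\mathcal E$ and let $t\in E^+$ map to a generator of $E^+/F$. The subgroup $N_E=\langle t^m\rangle$ does not depend on the choice of $t$, it is normal in $E$, and $N_{\gamma E\gamma^{-1}}=\gamma N_E\gamma^{-1}$. The pair $N_E\le E$ satisfies \textup{(I1)} with $M_1=2mn_0$ and \textup{(I2)}. Every $h\in N_E\setminus1$ has $\|h\|\ge m\tau$.
\end{lemma}

\begin{proof}
Let $e$ be the order of the automorphism of $F$ induced by $t$. By (c) it is a $\pi$-number; this is the place where (c) is needed. It divides $|\operatorname{Aut}F|$, which divides $|F|!$ and hence $n_0!$; so $e\mid m_0$. The exponent $\exp F$ is a $\pi$-number dividing $|F|\le n_0$, so $\exp F\mid m_0$. For $f\in F$ we have $(tf)^e=t^ef''$ with $f''\in F$, and $t^e$ centralizes $F$. Hence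
\begin{equation}\label{eq:power}
(tf)^{k}=t^{k}\ \text{ and }\ t^k\text{ centralizes }F,\quad\text{whenever }e\cdot\exp F\text{ divides }k .
\end{equation}
This applies to $k=m$. The possible choices of $t$ are the elements $(tf)^{\pm1}$, so $N_E$ does not depend on the choice. Conjugation by $\gamma\in\Gamma$ maps $E^+$ and $F_E$ to the corresponding subgroups of $\gamma E\gamma^{-1}$, which gives equivariance and, for $\gamma\in E$, normality. Since $N_E\cap F=1$ and $E^+/N_EF\cong\mathbb Z/m$, the order $|E/N_E|=[E:E^+]\,m\,|F|\le2mn_0$ is a $\pi$-number; recall that $2\in\pi$ if $E\ne E^+$. As $t$ is loxodromic, $\|t^{mj}\|\ge m\tau$ for $j\ne0$.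

For (I2) let $\varphi_0,\varphi_1:F_1\to E$ be injective homomorphisms from a finite group, with $\varphi_1(f)=\varphi_0(f)t^{ma_f}$, $a_f\in\mathbb Z$. If $\varphi_0(f)\in E^+$, then $\varphi_0(f)$ and $\varphi_1(f)$ are elements of finite order of $E^+$, so both lie in $F$, and $a_f=0$. If this happens for all $f$, take $w=1$. Otherwise $E\ne E^+$, so $q=2$ by our choice of $q$, and \eqref{eq:power} applies to $k=m/2=2^{\nu-1}m_0^2$. For $x\in E\setminus E^+$ we have $xtx^{-1}=(tf)^{-1}$ with $f\in F$ by Lemma~\ref{lem:structure}, so
\begin{equation}\label{eq:half}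
t^{m/2}\text{ centralizes }F,\qquad xt^{m/2}x^{-1}=t^{-m/2}\quad(x\in E\setminus E^+).
\end{equation}
Fix $f_*$ with $\varphi_0(f_*)\notin E^+$ and let $a=a_{f_*}$. If $\varphi_0(f)\notin E^+$, write $f=f_*f'$; then $\varphi_0(f')\in E^+$, so $\varphi_0(f')=\varphi_1(f')\in F$ and $\varphi_1(f)=\varphi_0(f_*)t^{ma}\varphi_0(f')=\varphi_0(f)t^{ma}$. Let $w=t^s$ with $s=-ma/2$, a power of $t^{m/2}$. By \eqref{eq:half}, $w$ centralizes $F$, which settles the elements $f$ with $\varphi_0(f)\in E^+$, and for $y=\varphi_0(f)\notin E^+$
\[
wyw^{-1}=y\,(y^{-1}t^sy)\,t^{-s}=yt^{-2s}=yt^{ma}=\varphi_1(f).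
\]
So $\varphi_1=w\varphi_0w^{-1}$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:step}]
Choose $\kappa\in(0,1]$ with $\kappa\alpha\le\delta_0$ and $\kappa D\le\Delta_0$, and then $\nu$ with $\kappa m\tau\ge100\varpi\sinh\rho$; neither $\alpha$, $D$ nor $n_0$ depends on $\nu$. Let $\kappa X$ be $X$ with all distances multiplied by $\kappa$. It is $\kappa\alpha$-hyperbolic, $(\Gamma,\kappa X)$ satisfies $(\star)$, and by Lemmas~\ref{lem:axis}, \ref{lem:overlap} and~\ref{lem:N} the set $\mathcal Q=\{(N_E,Y_E):E\in\mathcal E\}$ is an invariant family on $\kappa X$ with $\operatorname{Stab}(Y_E)=E$, $\Delta(\mathcal Q)\le\kappa D$ and $T(\mathcal Q)\ge\kappa m\tau$. Proposition~\ref{prop:inherit} gives $K$, $X'$ and the map $x\mapsto x'$, with $|\bar\gamma x'-x'|\le\kappa|\gamma x-x|+1\le|\gamma x-x|+1$. If $|\gamma x-x|\le L$, then either $\gamma$ is elliptic and has $\pi$-order, or it is loxodromic, $E(\gamma)\in\mathcal E$, and its image lies in a quotient of the finite $\pi$-group $E(\gamma)/N_{E(\gamma)}$.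
\end{proof}

\section{Relators in free products and the proof of Theorem~\ref{thm:simple}}\label{sec:free}

Let $G\ne1$ be a $\pi$-group, let $A=\langle a\rangle$ be cyclic of order $q^n>1$, and let $B=\langle b\rangle$ be cyclic of order $q^n$ or $B=1$. Let $\Gamma=G*A*B$. The factor $B$ is needed only in Section~\ref{sec:two}.

\subsection*{The tree}
Let $\mathcal T$ be the graph whose vertices are the elements of $\Gamma$ (\emph{element vertices}) and the cosets $gG$, $gA$, $gB$ (\emph{coset vertices}; the cosets $gB$ are omitted if $B=1$), with edges of length $1$ joining $g$ to $gG$, $gA$, $gB$. A path without backtracking that goes from an element vertex $h$ through a coset vertex arrives at $hy$, where $y$ is a nontrivial element of a factor; we say that it \emph{reads the letter} $y$. Traversed backwards, it reads $y^{-1}$. Consecutive letters read by a path without backtracking lie in different factors, so by the normal form theorem for free products such a path never closes up. As the factors generate $\Gamma$, the graph is connected, so $\mathcal T$ is a tree. The group $\Gamma$ acts by left multiplication and preserves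 the two types of vertices; element vertices and edges have trivial stabilizers, and coset vertices have stabilizers conjugate to $G$, $A$ or $B$.

\begin{lemma}\label{lem:tree}
$(\Gamma,\mathcal T)$ satisfies $(\star)$.
\end{lemma}

\begin{proof}
(a) Let $|x-y|\ge2\varepsilon+4$ and fix an edge $e_0\subset[x,y]$ at distance $>\varepsilon$ from $x$ and from $y$. Let $g$ displace $x$ and $y$ by $\le\varepsilon$. Then $ge_0\subset[gx,gy]\subset[gx,x]\cup[x,y]\cup[y,gy]$, and $ge_0$ is at distance $>\varepsilon$ from $gx$ and $gy$, so it misses $[gx,x]$ and $[y,gy]$. Thus $ge_0$ is an edge of $[x,y]$ whose distance from $x$ differs from that of $e_0$ by at most $\varepsilon$. There are at most $2\varepsilon+1$ such edges, and $g$ is determined by $ge_0$.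

(b), (c) A group acting on a tree with a bounded orbit fixes a vertex or inverts an edge, and here there are no inversions. So an elliptic element lies in a vertex stabilizer, which is a $\pi$-group. A finite subgroup $F\ne1$ fixes a vertex, and only one, since otherwise it would fix an edge. So $N_\Gamma(F)$ fixes this vertex, and its elements have $\pi$-order.
\end{proof}

\subsection*{Patterns}
We want one relator for each $c\in G\setminus1$, where $G$ is arbitrary and may be uncountable, and we have no control over relations between elements of $G$. The small cancellation condition therefore has to come from the letters in $A\cup B$. If each of them occurs only once, then a short common subword of two relators determines the position in both, and a neighboring letter from $G$ determines $c$.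

A \emph{pattern} is a word, read cyclically, whose letters are either nontrivial elements of $A\cup B$, called \emph{marked letters}, or unmarked; the unmarked letters are symbols $x,x^{-1}$ in a \emph{variable} pattern and fixed elements of $G\setminus1$ in a \emph{constant} pattern. A finite set of patterns is \emph{$\ell_0$-admissible} if:
\begin{itemize}
\item[(P1)] the marked letters occurring at all places of all patterns are pairwise distinct, none is the inverse of another, and none has order $2$;
\item[(P2)] cyclically adjacent letters lie in different factors, with $x^{\pm1}$ counted in $G$;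
\item[(P3)] any three cyclically consecutive letters contain a marked letter and, in a variable pattern, also a symbol $x^{\pm1}$;
\item[(P4)] each pattern has length $\ge\ell_0$.
\end{itemize}
Let $\mathcal W$ be the set consisting of the constant patterns and of all words obtained from variable patterns by substituting an arbitrary $c\in G\setminus1$ for $x$. For $w=y_1\cdots y_{|w|}\in\mathcal W$ let $\ell_w$ be the bi-infinite path through the element vertices $w^ky_1\cdots y_i$ ($k\in\mathbb Z$, $0\le i<|w|$) which reads the periodic word $\cdots ww\cdots$. By (P2) it has no backtracking, so it is a geodesic line, and $w$ translates it by $2|w|$.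

\begin{lemma}\label{lem:pieces}
If $g\ell_w$ and $g'\ell_{w'}$, with $w,w'\in\mathcal W$ and $g,g'\in\Gamma$, have a common segment of length $\ge8$, then $w=w'$ and $g'\in g\langle w\rangle$.
\end{lemma}

\begin{proof}
The segment contains three consecutive full letters, and by (P3) one of them, read in the direction of $g\ell_w$, is a marked letter $y=y_i$ of $w$. On the same two edges the line $g'\ell_{w'}$ reads $y$ or $y^{-1}$, according to its direction. All letters of $w'$ in $A\cup B$ are marked, and $y^{-1}$ is not a marked letter by (P1). So the two lines have the same direction, and by (P1) the words $w,w'$ come from the same pattern, with $y$ at the same place $i$. If the pattern is variable, then by (P3) one of the three letters comes from a symbol $x^{\pm1}$, at the same place in both words, so the substituted elements coincide. Thus $w=w'$. The element vertex from which $y$ is read equals $gw^ky_1\cdots y_{i-1}=g'w^{k'}y_1\cdots y_{i-1}$, so $g'=gw^{k-k'}$.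
\end{proof}

\begin{proposition}\label{prop:relators}
There is a universal $\ell_0$ such that for every $\ell_0$-admissible set of patterns the subgroup $\langle\langle\mathcal W\rangle\rangle$ is torsion-free and $\Gamma_0=\Gamma/\langle\langle\mathcal W\rangle\rangle$ acts on some graph so that $(\star)$ holds. Consequently $\Gamma_0$ has a quotient $Q$ which is a $\pi$-group and into which $G$ embeds.
\end{proposition}

\begin{proof}
Let $\mathcal Q=\{(\langle gwg^{-1}\rangle,g\ell_w):g\in\Gamma,\ w\in\mathcal W\}$. If $w=w'$ and $g'\in g\langle w\rangle$, the corresponding pairs are equal. So by Lemma~\ref{lem:pieces} the lines of distinct pairs are distinct and intersect in a set of diameter $\le8$. If $\gamma$ stabilizes $g\ell_w$, the lemma applied to $g$ and $g'=\gamma g$ gives $\gamma\in g\langle w\rangle g^{-1}$. Hence $E=\operatorname{Stab}(g\ell_w)=\langle gwg^{-1}\rangle=N\cong\mathbb Z$.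

Scale $\mathcal T$ by $\kappa=\Delta_0/40$ and use the hyperbolicity constant $\delta=\min(\delta_0,\Delta_0/40)$. Lines are strongly quasi-convex, because $d(p,[y,y'])=(y|y')_p$ in a tree. Let $z$ be within $5\delta$ of two lines $\ell,\ell'$ of distinct pairs. Suppose $I=\ell\cap\ell'\ne\emptyset$, and let $z_0$ be the point of the subtree $\ell\cup\ell'$ nearest to $z$, say $z_0\in\ell$. The geodesic from $z$ to the nearest point of $\ell'$ passes through $z_0$ and then runs in $\ell$ until it meets $\ell'$, so it ends in $I$, and $d(z,I)=d(z,\ell')\le5\delta$. Suppose $\ell\cap\ell'=\emptyset$, and let $z_0$ be the point nearest to $z$ in the union of $\ell$, $\ell'$ and the shortest segment joining them. If $z_0$ is, say, on the side of $\ell$ with respect to the midpoint of this segment, then the geodesic from $z$ to $\ell'$ passes through the midpoint, which is therefore within $5\delta$ of $z$. In both cases the diameter of $\ell^{+5\delta}\cap\ell'^{+5\delta}$ is at most $8\kappa+10\delta\le\Delta_0$. A nontrivial element of $N$ has stable length $\ge2\kappa\ell_0$, so $T(\mathcal Q)\ge100\varpi\sinh\rho$ if $\ell_0\ge\max(3,50\varpi\sinh\rho/\kappa)$,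 a universal number.

Proposition~\ref{prop:inherit} applies to $(\Gamma,\kappa\mathcal T)$: (I1) holds with $E/N=1$, and (I2) holds because $E\cong\mathbb Z$ has no nontrivial finite subgroup. Here $K=\langle\langle\mathcal W\rangle\rangle$. Theorem~\ref{thm:quotient} gives a $\pi$-group $Q=\Gamma_0/K_0$ with $K_0$ torsion-free. A nontrivial element of $G$ has finite order, so it survives in $\Gamma_0$ and then in $Q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
The trivial group embeds in $\mathbb Z/q$. Let $G\ne1$, $B=1$, $\Gamma=G*A$. Let $s\ge\max(\ell_0,5)$ be odd and consider the variable patterns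
\[
v(x)=x\,a^{e_1}x\,a^{e_2}\cdots x\,a^{e_s},\qquad
z(x)=x\,a^{f_1}x^{-1}a^{f_2}x\,a^{f_3}\cdots x^{-1}a^{f_{s-1}}x\,a^{f_s},
\]
where $e_k=k+1$ for $k<s$, $e_s=1-\sum_{k<s}e_k$, and $f_k=|e_s|+k$. They are designed so that $v$ reduces to $a^{\sum e_k}=a$ when $x=1$, and $z$ reduces to $xx^{-1}x\cdots x=x$ when $a=1$. The second pattern is needed because $v(x)$ reduces only to $x^s$ when $a=1$.

We have $|e_s|=\frac{s(s+1)}2-2>s$, so the $2s$ exponents are nonzero and have pairwise distinct absolute values, all at most $|e_s|+s$. Choose $n$ with $q^n>2(|e_s|+s)$. For exponents $i,j$ from this list, $a^i=a^{\pm j}$ means $q^n\mid i\mp j$ with $|i\mp j|<q^n$, hence $i=\pm j$; so (P1) holds. In both patterns marked letters alternate with symbols $x^{\pm1}$ and the length is $2s$, which gives (P2)--(P4). By Proposition~\ref{prop:relators} there is a $\pi$-group $Q$ containing $G$, generated by $G$ and (the image of) $a$, in which $v(c)=z(c)=1$ for all $c\in G\setminus1$.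

Let $c\in G\setminus1$. Modulo the normal closure $\langle\langle c\rangle\rangle_Q$ the relation $v(c)=1$ becomes $a=1$, and then $z(d)=1$ becomes $d=1$ for every $d\in G\setminus1$. Hence
\begin{equation}\label{eq:closure}
\langle\langle c\rangle\rangle_Q=Q\qquad\text{for every }c\in G\setminus1 .
\end{equation}
Fix $c_0\in G\setminus1$. By \eqref{eq:closure} a normal subgroup of $Q$ is proper if and only if it does not contain $c_0$. So the union of a chain of proper normal subgroups is proper, and by Zorn's lemma there is a maximal proper normal subgroup $J$. By \eqref{eq:closure}, $J\cap G=1$. So $Q/J$ is a simple $\pi$-group containing $G$ and generated by $G$ and the image of $a$.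
\end{proof}

\section{Two generators}\label{sec:two}

A finitely generated group is countable, which gives the ``only if'' part of Theorem~\ref{thm:twogen}. For the converse we would like to express each generator of $G$ as a word in $a$ and $b$ by a constant pattern. By (P1) each pattern uses up its own marked letters, and $A\cup B$ is finite, so only finitely many generators can be treated. We therefore first embed $G$ into a finitely generated $\pi$-group. The idea is to store the infinitely many generators as values of two functions on an infinite finitely generated $q$-group $S$, placed so sparsely that translates of the functions interact at only finitely many points.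

\begin{lemma}\label{lem:sparse}
An infinite group $S$ contains distinct elements $r_1,r_2,\dots$ such that each $y\in S\setminus1$ has at most two representations $y=r_ir_j^{-1}$, and at most one with $i$ odd and $j$ even.
\end{lemma}

\begin{proof}
Choose inductively $r_n\notin\{r_kr_l^{-1}r_j:j,k,l<n\}$; taking $k=l$ shows that the $r_n$ are distinct. Suppose $r_ir_j^{-1}=r_kr_l^{-1}\ne1$ with $(i,j)\ne(k,l)$, and let $n$ be the largest of the four indices. Note $i\ne j$ and $k\ne l$. If $n$ occurs once, say in the first pair, then $r_i=r_kr_l^{-1}r_j$ with $n=i$, or $r_j=r_lr_k^{-1}r_i$ with $n=j$, contradicting the choice of $r_n$. If $n$ occurs in the same position in both pairs, then cancelling $r_n$ shows that the pairs coincide. So $n$ occurs in both pairs, in opposite positions. This is impossible if both pairs have odd first and even second index. Given three distinct representations, let $n$ be the largest index of all, occurring in the first of them; then $n$ occurs in the second and in the third in the position opposite to the first, hence in the same position in these two, which is impossible.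
\end{proof}

\begin{lemma}\label{lem:fg}
Every countable $\pi$-group $G$ embeds into a finitely generated $\pi$-group.
\end{lemma}

\begin{proof}
We may assume $G\ne1$. The wreath product $G\wr\mathbb Z/q=G^q\rtimes\mathbb Z/q$ is a countable nonabelian $\pi$-group containing $G$ and elements of order $q$. By Theorem~\ref{thm:simple} it embeds into a countable simple $\pi$-group $H$, which is nonabelian. Let $x_1,x_2,\dots$ be an infinite list, with repetitions allowed, of all elements of order $q$ in $H$. They form a nonempty conjugation-invariant set, so they generate $H$. The subgroup generated by all $[x_k,x_l]$ is normal with abelian quotient, so it contains $[H,H]=H$. Thus $H$ is generated by elements of the same order $q$, which will keep our functions periodic, and by their commutators, which will let us isolate a single coordinate.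

Let $S$ be an infinite finitely generated $q$-group, which exists by \cite{Gol}, and let $r_1,r_2,\dots\in S$ be as in Lemma~\ref{lem:sparse}. Let $H^S$ be the group of all functions $S\to H$, and form $H^S\rtimes S$ with $yfy^{-1}=f^y$, where $f^y(x)=f(y^{-1}x)$. Define $f_1,f_2\in H^S$ by $f_1(r_{2k-1})=x_k$ and $f_2(r_{2k})=x_k$, all other values being $1$. Let $P=\langle f_1,f_2,S\rangle=\mathfrak B\rtimes S$, where $\mathfrak B\le H^S$ is generated by the functions $f_i^y$. The group $P$ is finitely generated.

\emph{$P$ is a $\pi$-group.} Since $P/\mathfrak B\cong S$ is a $q$-group, it suffices to consider $\beta\in\mathfrak B$, a product of factors $(f_i^y)^{\pm1}$ involving finitely many pairs $(i,y)$. Suppose two different pairs $(i,y)$, $(i',y')$ give functions that are both nontrivial at $x$. Then $y^{-1}x=r_k$ and $y'^{-1}x=r_l$, with $k\equiv i$ and $l\equiv i'\pmod2$, and $r_kr_l^{-1}=y^{-1}y'$. If $y=y'$, then $k=l$ and $i=i'$, a contradiction. If $y\ne y'$, there are at most two such $(k,l)$, hence at most two such $x=yr_k$. So at all but finitely many $x$ the value $\beta(x)$ is a power of a single $x_k$ and has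 order dividing $q$, and at the remaining points it has $\pi$-order. Hence $\beta$ has $\pi$-order.

\emph{$P$ contains $H$.} Let $y=r_{2k-1}r_{2l}^{-1}\ne1$. The function $[f_1,f_2^y]$ is nontrivial at $x$ only if $x=r_{2i-1}$ and $y^{-1}x=r_{2j}$ for some $i,j$; then $r_{2i-1}r_{2j}^{-1}=y$, so $(i,j)=(k,l)$ by Lemma~\ref{lem:sparse}. So this function is trivial outside $r_{2k-1}$, and its value there is $[x_k,x_l]$. Conjugating by $r_{2k-1}^{-1}$ moves the support to $1\in S$. Hence $P$ contains all functions supported at $1$ with value in $\langle[x_k,x_l]:k,l\ge1\rangle=H$, and these form a copy of $H$.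
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twogen}, ``if'' part]
The trivial group embeds in $\mathbb Z/q$, which is simple and generated by two elements. Let $G\ne1$ be countable. By Lemma~\ref{lem:fg} it suffices to embed a $\pi$-group $P$ generated by finitely many elements $d_1,\dots,d_r\ne1$. Let $\Gamma=P*A*B$ with $A,B$ of order $q^n$. Let $s$ and $e_k$ be as in the proof of Theorem~\ref{thm:simple}, let $g_{jk}$ ($1\le j\le r$, $1\le k\le s$) be distinct integers greater than $|e_s|$, and let $q^n>2\max g_{jk}$. Take the variable patterns
\[
v_A(x)=x\,a^{e_1}\cdots x\,a^{e_s},\qquad v_B(x)=x\,b^{e_1}\cdots x\,b^{e_s},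
\]
and the constant patterns
\[
u_j=d_j^{-1}a^{g_{j1}}b^{g_{j1}}a^{g_{j2}}b^{g_{j2}}\cdots a^{g_{js}}b^{g_{js}}\qquad(1\le j\le r).
\]
The exponents of $a$ occurring in all patterns are nonzero with pairwise distinct absolute values less than $q^n/2$, and the same holds for $b$; this gives (P1) as in the proof of Theorem~\ref{thm:simple}. In $v_A,v_B$ marked letters alternate with $x$. In $u_j$ there is one unmarked letter, cyclically between a letter of $B$ and a letter of $A$, and the other letters alternate between $A$ and $B$. All lengths are at least $2s$. So (P2)--(P4) hold.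

By Proposition~\ref{prop:relators} there is a $\pi$-group $Q$ containing $P$, a quotient of $\Gamma$ in which $u_j=1$ for all $j$ and $v_A(c)=v_B(c)=1$ for all $c\in P\setminus1$. The relations $u_j=1$ give $Q=\langle a,b\rangle$. Modulo $\langle\langle c\rangle\rangle_Q$, $c\in P\setminus1$, the relations $v_A(c)=v_B(c)=1$ become $a=b=1$, so \eqref{eq:closure} holds with $P$ in place of $G$. The last paragraph of the proof of Theorem~\ref{thm:simple} gives a maximal proper normal subgroup $J$ of $Q$ with $J\cap P=1$, and $Q/J$ is a $2$-generator simple $\pi$-group containing $P$.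
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bow} Bowditch, \emph{Tight geodesics in the curve complex}, Invent. Math. 171 (2008).

\bibitem{BH} Bridson and Haefliger, Theorem III.H.1.7 (stability of quasi-geodesics).

\bibitem{BKO} Alexander Buturlakin, Anton Klyachko, Denis Osin, \emph{Equationally separable classes of groups}, arXiv:2502.05831 (2025).

\bibitem{Cou14} R.~Coulon, \emph{On the geometry of Burnside quotients of torsion free hyperbolic groups}, IJAC 24 (2014).

\bibitem{Cou16} R.~Coulon, \emph{Partial periodic quotients of groups acting on a hyperbolic space}, Ann. Inst. Fourier 66 (2016), Section on small cancellation.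

\bibitem{DGO} Dahmani, Guirardel and Osin, \emph{Hyperbolically embedded subgroups\dots}, Mem. AMS 245 (2017), no.~1156.

\bibitem{DG} Delzant and Gromov, J. Topology 1 (2008).

\bibitem{Gol} Golod, 1964.

\end{thebibliography}
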